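# Cancellation is not decided by the center: algebras that remember an ideal of their center

Throughout, $k$ is a field of characteristic $0$. Algebras are $k$-algebras, and isomorphisms are $k$-algebra isomorphisms. For a commutative ring $R$ we write $R^*$ for its units and $R^{[n]}$ for the polynomial ring over $R$ in $n$ variables. We write $[a,b]=ab-ba$.

## 1. Cancellative algebras, Weyl algebras, commutator ideals

**Definition 1 (affine, center).** An algebra is *affine* if it is finitely generated as a $k$-algebra. The *center* $Z(A)$ is the set of elements commuting with all of $A$.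

For example, $k[t^{\pm1},s]$ is affine, generated by $t,t^{-1},s$. An element $\sum_m a_mx^m$ of $A[x_1,\dots,x_n]$, with the $x_i$ central, commutes with all $a\in A$ exactly when every $a_m$ does, so
$$Z(A[x_1,\dots,x_n])=Z(A)[x_1,\dots,x_n]. \tag{1}$$

**Definition 2 (cancellative).** An algebra $A$ is *cancellative* if, whenever $B$ is a $k$-algebra with $A[x]\cong B[x]$ ($x$ a central polynomial indeterminate), we have $A\cong B$. It is *strongly cancellative* if, for every $n\ge1$, whenever $B$ is a $k$-algebra with $A[x_1,\dots,x_n]\cong B[x_1,\dots,x_n]$ (central commuting indeterminates), we have $A\cong B$.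

Strongly cancellative implies cancellative (take $n=1$). For example, $k$ is strongly cancellative. If $k[x_1,\dots,x_n]\cong B[y_1,\dots,y_n]$, identify the two rings. Then $B$ is a commutative domain of transcendence degree $n-n=0$, so $B$ is algebraic over $k$. The only elements of $k[x_1,\dots,x_n]$ algebraic over $k$ are the constants, so $B=k$.

**Definition 3 (Weyl algebra).** $W=k\langle u,v\rangle/(uv-vu-1)$. For a commutative algebra $Z$, the algebra $Z\otimes_kW$ is the Ore extension $Z[v][u;d/dv]$: every element is uniquely $\sum_i f_iu^i$ with $f_i\in Z[v]$, and $uf=fu+f'$ where $f'=\partial f/\partial v$. It is free over $Z$ on the $v^ju^i$.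

Iterating $uf=fu+f'$ gives the Leibniz rule
$$u^if=\sum_{r}\binom ir f^{(r)}u^{i-r},\qquad\text{so}\qquad u^iv^l=\sum_r r!\binom ir\binom lr\,v^{l-r}u^{i-r}. \tag{2}$$
For example $u^2v^2=v^2u^2+4vu+2$. Two special cases are used all the time:
$$[u^i,v]=iu^{i-1},\qquad [u,f]=f'\quad(f\in Z[v]). \tag{3}$$
If $Z$ is a domain then so is $Z\otimes W$, since leading coefficients in $u$ multiply. As an example, $Z(W)=k$. If $z=\sum f_iu^i$ is central, then $0=[z,v]=\sum if_iu^{i-1}$ gives $z=f_0\in k[v]$, and $0=[u,f_0]=f_0'$ gives $f_0\in k$. Both deductions use characteristic $0$.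

**Definition 4 (commutator ideal).** The *commutator ideal* of $A$ is the two-sided ideal generated by all $[a,b]$. It is the smallest ideal with commutative quotient, and every isomorphism $A\to B$ carries one commutator ideal onto the other.

In $W$ it is everything, because $[u,v]=1$. In the upper triangular $2\times2$ matrices it is $ke_{12}$: here $[e_{11},e_{12}]=e_{12}$, and the quotient by $ke_{12}$ is $k\times k$.

**Definition 5 (filtration).** An exhaustive $\mathbb N$-filtration of $A$ is a chain of subspaces $F_0\subset F_1\subset\cdots$ with $1\in F_0$, $F_iF_j\subset F_{i+j}$ and $\bigcup F_i=A$. Its associated graded ring is $\bigoplus_iF_i/F_{i-1}$, where $F_{-1}=0$.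

Textbook fact: if the associated graded ring is noetherian, then $A$ is noetherian. For example, filter $W$ by degree in $u$. By (2) the associated graded ring is the commutative ring $k[v,\bar u]$, so $W$ is noetherian.

**Definition 6 (factorially closed).** A subring $B$ of a commutative domain $P$ is *factorially closed* if $f,g\in P$ and $0\ne fg\in B$ imply $f,g\in B$.

If $B$ is a domain, then $B$ is factorially closed in $B[y_1,\dots,y_n]$: total degrees in $y$ add, so both factors of an element of degree $0$ have degree $0$. By contrast, $k[y^2]\subset k[y]$ is not factorially closed, because of $y\cdot y$.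

**Definition 7 (valuation rings of $F/K$).** For fields $K\subset F$, a *valuation ring of $F/K$* is a ring $O$ with $K\subset O\subset F$ such that $f\in O$ or $1/f\in O$ for each $0\ne f\in F$.

For example, the valuation rings of $K(w)/K$ are $K(w)$ itself, the $K[w]_{(p)}$ for $p$ monic irreducible (residue field $K[w]/(p)$), and the place $w=\infty$, namely $K[1/w]_{(1/w)}$ (residue field $K$). Only the last one does not contain $w$, and the intersection of the others is $K[w]$. We use two textbook facts.

* If $F\subset F'$, every valuation ring $O$ of $F/K$ is $O'\cap F$ for some valuation ring $O'$ of $F'/K$. Then the residue field of $O$ embeds in that of $O'$.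
* If $K\subset S\subset F$ is a subring, the integral closure of $S$ in $F$ is the intersection of the valuation rings of $F/K$ containing $S$.

## 2. Does a cancellative center make the algebra cancellative?

If $A[x]\cong B[x]$, then (1) gives $Z(A)[x]\cong Z(B)[x]$. If $Z(A)$ is cancellative, the two centers are isomorphic. Does this force $A\cong B$? The following conjecture, from Jason P. Bell, Maryam Hamidizadeh, Hongdi Huang, Helbert Venegas, "Noncommutative analogues of a cancellation theorem of Abhyankar, Eakin, and Heinzer", arXiv:1909.04023 (2019), says yes under natural hypotheses.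

**Conjecture.** Let $k$ be an uncountable algebraically closed field of characteristic zero and let $A$ be an affine noetherian domain over $k$. Suppose that $Z(A)$ is affine and cancellative (respectively strongly cancellative). Then $A$ is cancellative (resp. strongly cancellative).

We shall see that the conjecture is false in both versions.

## 3. Center $k$, and tensor products $A_0\otimes Z$

Let $Z(A)=k$ and $A[x]=B[y]=C$ after identification. By (1), $k[x]=Z(B)[y]$. As in the example after Definition 2, $Z(B)=k$. So $k[x]=k[y]$, hence $y=cx+d$ with $c\in k^*$, $d\in k$. The ideals $(x)$ and $(y-d)$ coincide, and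
$$A\cong C/(x)C=C/(y-d)C\cong B.$$
So an algebra with center $k$, such as $W$, is cancellative. Now put a larger center next to it.

**Lemma 1.** Let $A\cong A_0\otimes_kZ$ with $Z(A_0)=k$ and $Z$ commutative and cancellative (resp. strongly cancellative). Then $A$ is cancellative (resp. strongly cancellative).

*Proof.* Let $C=A[x_1,\dots,x_n]=B[y_1,\dots,y_n]$, with $n=1$ in the first version. Write $C=A_0\otimes Z[x]$ and expand an element along a $k$-basis $(z_i)$ of $Z[x]$. Then $\sum a_i\otimes z_i$ commutes with $A_0\otimes1$ exactly when all $a_i\in Z(A_0)=k$. Hence $Z(C)=Z[x]$ and $C=A_0\otimes Z(C)$. By (1), also $Z(C)=Z'[y]$ with $Z'=Z(B)$. By hypothesis on $Z$, we get $Z'\cong Z$. Now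
$$B\cong C/(y)C=A_0\otimes\bigl(Z(C)/(y)\bigr)\cong A_0\otimes Z'\cong A_0\otimes Z\cong A.\qquad\square$$

## 4. Two copies of the center inside $Z(C)$

Try the same in general. Let $C=A[x_1,\dots,x_n]=B[y_1,\dots,y_n]$, $Z=Z(A)$, $Z'=Z(B)$, so $Z(C)=Z[x]=Z'[y]$. If the two centers are *equal as subrings of $C$*, the argument for center $k$ survives.

**Lemma 2.** If $Z=Z'$ inside $C$, then $A\cong B$.

*Proof.* The ideal $(x)$ of $Z[x]=Z[y]$ is the kernel of the $Z$-algebra map $x_i\mapsto0$. Seen on $Z[y]$, this is a $Z$-algebra map $y_j\mapsto c_j$ with $c_j\in Z$, whose kernel is $(y_1-c_1,\dots,y_n-c_n)$. Since $c_j\in Z=Z(B)\subset B$,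
$$A\cong C/(x)C=C/(y_1-c_1,\dots,y_n-c_n)C\cong B.\qquad\square$$

In general, cancellation of $Z$ gives only an abstract isomorphism $\varphi:Z\to Z'$. It extends to an automorphism of $Z(C)$, namely $Z[x]\to Z'[y]$ with $x_i\mapsto y_i$. If *that* automorphism extended to $C$, it would carry $(x)C$ onto $(y)C$ and we would get $A\cong B$. This is the point where the argument stops: nothing says that an automorphism of $Z(C)$ extends to $C$. In Lemma 1 it always does, because there $C=A_0\otimes Z(C)$. For a general $A$, the algebra $C$ may distinguish parts of $\operatorname{Spec}Z(C)$ from others, and an automorphism of $Z(C)$ may move them.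

This tells us what to build. We want an algebra with center $Z$ that remembers an ideal $I\subset Z$, and nothing else, in a way compatible with adjoining $x$. Then the question becomes one about pairs $(Z,I)$ in commutative algebra.

## 5. The algebra $A(Z,I)$ and its commutator ideal

Let $Z$ be a commutative affine domain and $0\ne I\subset Z$ an ideal. With $I^0=Z$, put
$$A(Z,I)=\bigoplus_{i,j\ge0}I^i\,v^ju^i\ \subset\ Z\otimes W.$$
Example: $A(Z,Z)=Z\otimes W$. For $Z=k[s]$, $I=(s)$, we get the algebra generated by $s$, $v$ and $p=su$, with $s$ central and $[p,v]=s$. Setting $s=0$ makes it commutative, while at $s=\lambda\neq0$ one has the relation $[\lambda^{-1}p,v]=1$. The locus $s=0$ is visible in the algebra.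

**Proposition 1.**

1. $A(Z,I)$ is the subalgebra generated by $Z$, $v$ and the $fu$ with $f\in I$; a set of generators $f$ of the ideal $I$ suffices. It is an affine noetherian domain.
2. $Z(A(Z,I))=Z$.
3. The commutator ideal of $A=A(Z,I)$ is $IA$, and $IA\cap Z=I$. Hence any isomorphism $A(Z,I)\cong A(Z',I')$ restricts to an isomorphism $Z\to Z'$ carrying $I$ onto $I'$.
4. Any isomorphism $Z\to Z'$ carrying $I$ onto $I'$ induces $A(Z,I)\cong A(Z',I')$. Moreover $A(Z,I)[x]=A(Z[x],IZ[x])$.

*Proof.*

**Step 1: $A(Z,I)$ is a ring with the stated generators.** We check closure under products. For $p\in I^i$, $p'\in I^h$, formula (2) writes $(pv^ju^i)(p'v^lu^h)$ as a sum of terms in $pp'\,v^{j+l-r}u^{i+h-r}$ with integer coefficients, where $r\le\min(i,l)$. Here $pp'\in I^{i+h}\subset I^{i+h-r}$, so the product lies in the sum. Let $f_1,\dots,f_N$ generate $I$. Since $Z$ is central, $(fu)(gu)=fg\,u^2$ for $f,g\in Z$. As $I^i$ is the $Z$-span of products of $i$ of the $f_m$, every element of $I^iv^ju^i$ is a $Z$-combination of elements $v^j(f_{m_1}u)\cdots(f_{m_i}u)$. So $A(Z,I)$ is generated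 by $Z,v,f_1u,\dots,f_Nu$, and it is affine because $Z$ is.

**Step 2: domain and noetherian.** It is a subring of the domain $Z\otimes W$. Filter by degree in $u$. By (2), the associated graded ring is $\bigoplus_iI^i[v]\,\bar u^i\subset Z[v,\bar u]$. This is commutative and generated over $Z$ by $v$ and the $f_m\bar u$. So it is a finitely generated commutative algebra, hence noetherian, and $A(Z,I)$ is noetherian.

**Step 3: the center is $Z$.** Clearly $Z$ is central. Let $z=\sum f_iu^i$ be central, $f_i\in Z[v]$. By (3), $0=[z,v]=\sum if_iu^{i-1}$, so $z=f_0\in Z[v]$. Take $0\ne f\in I$. Then $0=[fu,z]=f\,\partial z/\partial v$, so $\partial z/\partial v=0$ and $z\in Z$.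

**Step 4: the commutator ideal recovers $I$.** For $f\in I$ we have $f=[fu,v]$, so the commutator ideal contains $IA$, which is a two-sided ideal because $I$ is central. Conversely, $A/IA$ is generated by the images of $Z$, $v$ and the $fu$. These commute pairwise: $[fu,gu]=0$, and $[fu,v]=f\in IA$. So $A/IA$ is commutative and the commutator ideal is exactly $IA=\bigoplus I^{i+1}v^ju^i$. Its part with $i=j=0$ shows $IA\cap Z=I$. An isomorphism preserves centers and commutator ideals, hence their intersections.

**Step 5: functoriality.** An isomorphism $Z\to Z'$, tensored with the identity of $W$, carries $I^iv^ju^i$ onto $I'^iv^ju^i$. And $A(Z,I)[x]=\bigoplus I^i[x]\,v^ju^i$ with $I^i[x]=I^iZ[x]=(IZ[x])^i$. $\square$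

So we are reduced to the following commutative problem. *Find a strongly cancellative affine domain $Z$ and ideals $I,I'$ such that some automorphism of $Z[x]$ carries $IZ[x]$ onto $I'Z[x]$, but no automorphism of $Z$ carries $I$ onto $I'$.*

## 6. Ideals of $k[t]$ do not suffice

The smallest candidate, $Z=k[t]$, fails.

**Lemma 3.** If $f,g\in k[t]$ are nonconstant and $\sigma\in\operatorname{Aut}_k(k[t,x])$ carries the ideal $(f)$ onto $(g)$, then some automorphism of $k[t]$ carries $(f)$ onto $(g)$.

*Proof.* We have $f(\sigma(t))=cg(t)$ with $c\in k^*$. If $\sigma(t)$ has degree $d$ in $x$, the left side has degree $d\deg f$ in $x$, so $d=0$ and $\sigma(t)=p(t)\in k[t]$, nonconstant. Now $\sigma$ induces $k[x]\cong k[t,x]/(t)\cong k[t,x]/(p)=L[x]$ with $L=k[t]/(p)$. So $L$ is a domain, finite over $k$, hence a field. Its nonzero elements are units of a ring isomorphic to $k[x]$, so they lie in $k$. Thus $L=k$ and $\deg p=1$. The map $t\mapsto p(t)$ is the required automorphism. $\square$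

So we take two variables: $Z=R[s]$, with $R$ a ring of functions in $t$.

## 7. Four points, and scaling $s$ modulo $q$ by $SL_2(R)$

Fix $r\ge1$ and put
$$R=k[t_1^{\pm1},\dots,t_r^{\pm1}],\quad t=t_1,\quad Z=R[s],\quad q=(t-1)(t-2).$$
The elements $t-1$ and $t-2$ are non-associate primes of $R$. An ideal $(q,s-\alpha)$ is useless: the translation $s\mapsto s+\alpha$ carries it to $(q,s)$. So mark two sections over $q=0$ and record the distance between them. For $a\in k^*$ let
$$\alpha_a=1+(a-1)(t-1),\qquad I_a=(q,\ s(s-\alpha_a))\subset Z.$$
Then $\alpha_a\equiv1\bmod(t-1)$, $\alpha_a\equiv a\bmod(t-2)$ and $\alpha_1=1$. For $r=1$, $I_a$ is the ideal of the four points $(t,s)=(1,0),(1,1),(2,0),(2,a)$. The two vertical distances are $1$ and $a$.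

*Can an automorphism of $R[s]$ over $R$ turn $I_a$ into $I_1$?* In $(R/q)[s]$ the scaling $s\mapsto\bar\alpha_as$ does so. But an $R$-automorphism of $R[s]$ has the form $s\mapsto\varepsilon s+\beta$ with $\varepsilon\in R^*$. For $r=1$ we have $\varepsilon=ct^m$, and its values at $t=1,2$ are $c$ and $2^mc$. Distances are multiplied by $1/\varepsilon$, so we need $c=\pm1$ and $2^mc=\pm a$, which is impossible for $a=3$. The obstruction is that $\bar\alpha_a\in(R/q)^*$ does not lift to a unit of $R$, even after changing its signs at $t=1$ and $t=2$ independently.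

With one more variable the obstruction disappears. Over $R/q$, the diagonal matrix with entries $\bar\alpha,\bar\alpha^{-1}$ is a product of elementary matrices, and elementary matrices lift to $R$.

**Lemma 4.** Let $R$ be any commutative ring, $q,\alpha\in R$ with $\alpha$ a unit modulo $q$, and $J_\beta=(q,s(s-\beta))\subset R[s]$ for $\beta\in R$. There is an $R$-automorphism $\Psi$ of $R[s,x]$ with $\Psi(J_\alpha R[s,x])=J_1R[s,x]$.

*Proof.* **Step 1: lift the diagonal matrix.** Choose $\alpha'\in R$ with $\delta:=1-\alpha\alpha'\in qR$. Put $E(c)=\begin{pmatrix}1&c\\0&1\end{pmatrix}$, $E'(c)=\begin{pmatrix}1&0\\c&1\end{pmatrix}$ and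
$$M=E(\alpha)E'(-\alpha')E(\alpha)\cdot E(-1)E'(1)E(-1).$$
The first three factors multiply to $\begin{pmatrix}\delta&\alpha(1+\delta)\\-\alpha'&\delta\end{pmatrix}$, and the last three to $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, so
$$M=\begin{pmatrix}\alpha(1+\delta)&-\delta\\ \delta&\alpha'\end{pmatrix},\qquad \det M=(1-\delta)(1+\delta)+\delta^2=1. \tag{4}$$
Modulo $q$, $M$ is diagonal with entries $\alpha,\alpha'$.

**Step 2: apply it to the ideal.** Let $\Psi(s)=\alpha(1+\delta)s-\delta x$ and $\Psi(x)=\delta s+\alpha'x$. This is an $R$-automorphism because $\det M=1$. Since $\Psi(s)\equiv\alpha s\bmod q$,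
$$\Psi(J_\alpha R[s,x])=(q,\ \alpha s(\alpha s-\alpha))=(q,\ \alpha^2s(s-1))=(q,\ s(s-1)),$$
the last equality because $\alpha$ is a unit modulo $q$. $\square$

Example: for $a=3$, $\alpha=2t-1$ and $\alpha'=(5-2t)/3$, we get $\delta=\tfrac43q$. So $\Psi(s)=(2t-1)(1+\tfrac43q)s-\tfrac43qx$, which is $s$ at $t=1$ and $3s$ at $t=2$.

## 8. Automorphisms of $R[s]$ see $a$ up to $\pm2^m$ and inversion

**Lemma 5.** Let $R'$ be a domain, $\varepsilon\in R'^*$ and $\beta,e,e'\in R'$. If $(\varepsilon s+\beta)(\varepsilon s+\beta-e)$ and $s(s-e')$ generate the same ideal of $R'[s]$, then $e=\pm\varepsilon e'$.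

*Proof.* The generators differ by a unit of $R'[s]$, that is, a unit of $R'$. So they have the same roots: $\{-\beta/\varepsilon,(e-\beta)/\varepsilon\}=\{0,e'\}$. Equal sets with at most two elements have the same difference up to sign, so $e/\varepsilon=\pm e'$. $\square$

We apply it as follows. Let $\psi$ be an automorphism of $R[s]$ with $\psi(R)=R$, $\psi(s)=\varepsilon s+\beta$ ($\varepsilon\in R^*$, $\beta\in R$), and $\psi(pR)=p'R$ for primes $p,p'$ of $R$. Suppose $\psi(I)=I'$, where $I$ has image $(s(s-e))$ in $(R/p)[s]$ and $I'$ has image $(s(s-e'))$ in $(R/p')[s]$, with $e,e'\in k$. Then $\psi$ induces an isomorphism $(R/p)[s]\to(R/p')[s]$ carrying the first ideal onto the second. It sends $s(s-e)$ to $(\bar\varepsilon s+\bar\beta)(\bar\varepsilon s+\bar\beta-e)$. By Lemma 5,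
$$e\equiv\pm\varepsilon e'\pmod{p'}. \tag{5}$$

**Lemma 6.** With $R,Z,I_a$ as in Section 7: if $\psi\in\operatorname{Aut}_k(Z)$ and $\psi(I_a)=I_b$, then $b\in\{\pm2^ma^{\pm1}:m\in\mathbb Z\}$.

*Proof.* **Step 1: the shape of $\psi$.** We show that $\psi$ preserves $R$. The units of $Z=R[s]$ are those of $R$. They are the monomials $c\,t_1^{m_1}\cdots t_r^{m_r}$ with $c\in k^*$: in the lexicographic order of exponents, both the highest and the lowest exponents of a product add, so a unit has only one term. The units span $R$ over $k$, so $\psi(R)=R$. From $R[\psi(s)]=R[s]$, write $s$ as a polynomial in $\psi(s)$. Degrees in $s$ multiply, so $\psi(s)$ has degree $1$, and its leading coefficient is a unit. Thus $\psi(s)=\varepsilon s+\beta$ with $\varepsilon\in R^*$, $\beta\in R$.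

**Step 2: $\psi$ permutes the primes $(t-1),(t-2)$.** The ring $Z/I_a=(R/qR)[s]/(s(s-\alpha_a))$ is free over $R/qR$ on $1,s$, so $I_a\cap R=qR$; likewise $I_b\cap R=qR$. Hence $\psi(qR)=qR$. By unique factorization, $\psi$ permutes the two prime ideals.

**Step 3: $\psi(t)$ is $t$ or $2/t$.** Since $\psi(t)$ is a unit, $\psi(t)=\lambda\mathbf t^{\mathbf m}$ with $\lambda\in k^*$, and $\mathbf m\ne0$ because $\psi$ is injective. By Step 2, $\lambda\mathbf t^{\mathbf m}-1$ is a unit times $t_1-1$ or $t_1-2$. Its exponents are $\{\mathbf m,0\}$, and those of the unit multiple are $\{\mathbf n+\mathbf e_1,\mathbf n\}$ for some $\mathbf n$, where $\mathbf e_1=(1,0,\dots,0)$. So $\mathbf m=\pm\mathbf e_1$.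

If $\psi(t)=\lambda t$, then $\psi(t-1)$ and $\psi(t-2)$ are units times $t-1/\lambda$ and $t-2/\lambda$. So $\{1/\lambda,2/\lambda\}=\{1,2\}$. The choice $1/\lambda=2$ would need $4=1$, so $\lambda=1$.

If $\psi(t)=\lambda/t$, they are units times $t-\lambda$ and $t-\lambda/2$. So $\{\lambda,\lambda/2\}=\{1,2\}$. The choice $\lambda=1$ would need $1/2=2$, so $\lambda=2$.

**Step 4: the case $\psi(t)=t$.** We compare distances. Apply (5) with $p=p'=t-1$, $e=e'=1$, and with $p=p'=t-2$, $e=a$, $e'=b$:
$$1\equiv\pm\varepsilon\pmod{t-1},\qquad a\equiv\pm\varepsilon b\pmod{t-2}.$$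
Write $\varepsilon=c\,t_1^{m}t_2^{m_2}\cdots t_r^{m_r}$. The first congruence says $c\,t_2^{m_2}\cdots t_r^{m_r}=\pm1$, so $\varepsilon=\pm t_1^m$. The second then says $a=\pm2^mb$, so $b=\pm2^{-m}a$.

**Step 5: the case $\psi(t)=2/t$.** Now $\psi$ swaps the two primes. Apply (5) with $p=t-1$, $p'=t-2$, $e=1$, $e'=b$, and with $p=t-2$, $p'=t-1$, $e=a$, $e'=1$:
$$1\equiv\pm\varepsilon b\pmod{t-2},\qquad a\equiv\pm\varepsilon\pmod{t-1}.$$
As in Step 4, the second gives $\varepsilon=\pm a\,t_1^m$. The first then gives $b=\pm2^{-m}a^{-1}$. $\square$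

## 9. Strong cancellation for $k[t_1^{\pm1},\dots,t_r^{\pm1},s]$

**Lemma 7.** Let $K$ be an infinite field and $E\subset K[X_1,\dots,X_m]$ a normal affine $K$-subalgebra of transcendence degree $1$. Then $E\cong K^{[1]}$.

*Proof.* **Step 1: reduce to one variable.** Pick $e\in E\setminus K$. As $K$ is infinite, there is $\lambda\in K^m$ at which the top homogeneous form of $e$ does not vanish. The map $X_i\mapsto\lambda_iw$ sends $e$ to a nonconstant polynomial. Let $\eta:E\to K[w]$ be its restriction. If $\ker\eta\ne0$, then, as $E$ is an affine domain of dimension $1$, $E/\ker\eta$ is a domain algebraic over $K$. So $\eta(E)$ consists of elements of $K[w]$ algebraic over $K$, that is, $\eta(E)\subset K$, contradicting the choice of $\lambda$. So $\eta$ is injective and we regard $E\subset K[w]$. The polynomial $e$ in $w$ has leading coefficient in $K^*$, so $w$, and hence $K[w]$, is integral over $K[e]$.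

**Step 2: describe $E$ by valuation rings.** By Lüroth's theorem, $F=\operatorname{Frac}E=K(\theta)$. As $E$ is integral over $K[e]$ and normal, $E$ is the integral closure of $K[e]$ in $F$. So $E$ is the intersection of all valuation rings of $F/K$ containing $e$.

**Step 3: exactly one valuation ring is missing.** Let $O$ be a valuation ring of $F/K$ with $e\notin O$. Extend it to a valuation ring $O'$ of $K(w)/K$ with $O'\cap F=O$. Then $e\notin O'$, so $w\notin O'$, and $O'$ is the place $w=\infty$. So $O$ is the restriction of that place. Conversely, that restriction does not contain $e$. Hence exactly one valuation ring of $F/K$ fails to contain $e$. Its residue field embeds in that of $w=\infty$, so it is $K$.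

**Step 4: conclude.** A valuation ring of $K(\theta)/K$ other than $K(\theta)$ with residue field $K$ is either $\theta=\infty$ or comes from an irreducible polynomial of degree $1$, say $\theta-c$. In the second case replace $\theta$ by $1/(\theta-c)$. So the missing one is $\theta=\infty$, and $E$, the intersection of all the others, is $K[\theta]$. $\square$

**Proposition 2.** $Z=R[s]$, with $R=k[t_1^{\pm1},\dots,t_r^{\pm1}]$, is strongly cancellative.

*Proof.* Let $B[y_1,\dots,y_n]\cong P:=R[s,x_1,\dots,x_n]$ and identify the two.

**Step 1: $R\subset B$, and $B$ is factorially closed in $P$.** $B$ is a subring of $P$, so it is a commutative domain. The units of $B[y]$ lie in $B$, and the units of $P$ are $R^*$. As $R$ is generated by $k$ and $R^*$, we get $R\subset B$. Factorial closedness in $P=B[y]$ is the example after Definition 6.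

**Step 2: the generic fiber is a polynomial ring.** Let $K=\operatorname{Frac}R$, $B_K=B\otimes_RK$ and $P_K=P\otimes_RK=B_K[y]=K[s,x]\cong K^{[n+1]}$. We check the hypotheses of Lemma 7 for $B_K\subset P_K$. It is affine over $K$, being $P_K/(y)$. Its transcendence degree is $(n+1)-n=1$. It is normal: let $b/c\in\operatorname{Frac}B_K$ be nonzero and integral over $B_K$. Then $b/c\in P_K$, because $P_K$ is normal. Now $c\cdot(b/c)=b\in B_K\setminus\{0\}$, and $B_K$ is factorially closed in $B_K[y]$, so $b/c\in B_K$. Hence $B_K=K[\theta]$. Multiplying $\theta$ by a nonzero element of $R$, we may take $\theta\in B$.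

**Step 3: make $\theta$ primitive.** Regard $\theta$ as a polynomial in $s,x_1,\dots,x_n$ over the UFD $R$. It is nonconstant. Let $\rho$ be its constant term and $c$ the gcd of its other coefficients, so $\theta=\rho+c\theta'$. Then $0\ne c\theta'=\theta-\rho\in B$, since $R\subset B$. By factorial closedness, $\theta'\in B$. Clearly $B_K=K[\theta']$.

**Step 4: remove denominators.** We show $B=R[\theta']$. For each prime $\pi$ of $R$, some coefficient of $\theta'$ at a nonconstant monomial is not divisible by $\pi$. So the image $\bar\theta'$ of $\theta'$ in $P/\pi P=(R/\pi)[s,x]$ is nonconstant, hence transcendental over the domain $R/\pi$. Let $b\in B$. Then $db=g(\theta')$ for some $0\ne d\in R$ and $g\in R[T]$. If a prime $\pi$ divides $d$, then $\bar g(\bar\theta')=0$, so $\bar g=0$. Thus $\pi$ divides all coefficients of $g$, and we cancel $\pi$ from both sides. After finitely many cancellations $d$ is a unit, and $b\in R[\theta']$.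

So $B=R[\theta']$ with $\theta'$ transcendental over $R$, that is, $B\cong R[s]$. $\square$

## 10. The algebras $A_a$ refute the conjecture

Let $A_a$ be the subalgebra of $Z\otimes_kW$ generated by $Z$, $v$, $qu$ and $s(s-\alpha_a)u$. By Proposition 1(1), $A_a=A(Z,I_a)$.

**Theorem 1.** Let $k$ be any field of characteristic $0$ and $r\ge1$. Each $A_a$ ($a\in k^*$) is an affine noetherian domain with $Z(A_a)=Z$, and $Z$ is affine and strongly cancellative. For all $a,b\in k^*$ we have $A_a[x]\cong A_b[x]$. If $A_a\cong A_b$ then $b\in\{\pm2^ma^{\pm1}:m\in\mathbb Z\}$. In particular $A_1[x]\cong A_3[x]$ but $A_1\not\cong A_3$, so $A_1$ is neither cancellative nor strongly cancellative.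

So for every $d=r+1\ge2$ there is a counterexample with $\dim Z(A)=d$. If $k$ is uncountable, then for fixed $r$ there are uncountably many pairwise non-isomorphic $A_a$, all with isomorphic $A_a[x]$.

*Proof.* **Step 1: the hypotheses of the conjecture.** Proposition 1 gives that $A_a$ is an affine noetherian domain with center $Z$. The ring $Z$ is affine, and it is strongly cancellative by Proposition 2.

**Step 2: stable isomorphism.** The residues of $\alpha_a$ modulo $t-1$ and $t-2$ are $1$ and $a$, both nonzero constants. As these two ideals are comaximal, $\alpha_a$ is a unit modulo $q$. In the notation of Lemma 4, $I_a=J_{\alpha_a}$ and $I_1=J_1$. By Lemma 4 and Proposition 1(4),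
$$A_a[x]=A(Z[x],I_aZ[x])\cong A(Z[x],I_1Z[x])=A_1[x]\qquad\text{for every }a\in k^*.$$

**Step 3: non-isomorphism.** If $A_a\cong A_b$, Proposition 1(3) gives an automorphism of $Z$ carrying $I_a$ onto $I_b$, and Lemma 6 gives $b\in\pm2^{\mathbb Z}a^{\pm1}$. Since $3\notin\pm2^{\mathbb Z}$ in $\mathbb Q\subset k$, $A_1\not\cong A_3$.

**Step 4: many algebras.** Each set $\pm2^{\mathbb Z}a^{\pm1}$ is countable, so each isomorphism class contains $A_a$ for at most countably many $a$. An uncountable $k$ therefore gives uncountably many classes. $\square$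

Take $k=\mathbb C$: then $A_1$ satisfies the hypotheses of both versions and the conclusion of neither.

We can also see the failure of Section 4 concretely. With $\alpha=\alpha_3$ in Lemma 4, the isomorphism $A_3[x]\to C=A_1[x]$ extending $\Psi$ sends $x$ to $\Psi(x)$, so $C/(\Psi(x))C\cong A_3$. The automorphism $\Psi$ of $Z(C)$ does not extend to an automorphism of $C$: an extension would give $A_1\cong C/(x)C\cong C/(\Psi(x))C\cong A_3$.

## 11. Counterexamples with center $k[s,t]$

Now let $k$ be algebraically closed and $Z=k[s,t]$. Two things change. Strong cancellation of $Z$ is now the published theorem of Fujita (*Proc. Japan Acad. Ser. A* 55 (1979) 106–110) and Miyanishi–Sugie (*J. Math. Kyoto Univ.* 20 (1980) 11–42): if $B^{[n]}\cong k^{[n+2]}$ then $B\cong k^{[2]}$. And $k[t]$ has no units other than constants, so we can no longer say that an automorphism preserves $k[t]$ because it preserves units. The remedy is to build $q$ into the ideal as a common factor. For $a\in k^*$ put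
$$q=t(t-1),\quad\alpha_a=1+(a-1)t,\quad J_a=(q,s(s-\alpha_a)),\quad I_a=qJ_a,\quad A_a=A(Z,I_a).$$
These symbols have this meaning in this section only. We have $\alpha_a\equiv1\bmod t$ and $\alpha_a\equiv a\bmod(t-1)$.

**Theorem 2.** Let $k$ be algebraically closed of characteristic $0$. $A_a$ is an affine noetherian domain with center $k[s,t]$, which is strongly cancellative. We have $A_a[x]\cong A_1[x]$ for all $a\in k^*$, and $A_a\cong A_b$ implies $b\in\{\pm a^{\pm1}\}$. So $A_1$ is not cancellative.

*Proof.* The first sentence is Proposition 1 together with the cited theorem (a ring $B$ with $B[y_1,\dots,y_n]\cong Z[x_1,\dots,x_n]$ is commutative, so the theorem applies).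

**Step 1: stable isomorphism.** $\alpha_a$ is a unit modulo $q$, so Lemma 4 with $R=k[t]$ gives a $k[t]$-automorphism $\Psi$ of $Z[x]$ with $\Psi(J_aZ[x])=J_1Z[x]$. As $\Psi(q)=q$, also $\Psi(I_aZ[x])=I_1Z[x]$. Proposition 1(4) gives $A_a[x]\cong A_1[x]$.

**Step 2: recover $q$ from the ideal.** Let $A_a\cong A_b$. By Proposition 1(3) there is $\psi\in\operatorname{Aut}_k(Z)$ with $\psi(I_a)=I_b$. A common factor of $q$ and $s(s-\alpha_a)$ lies in $k[t]$, since it divides $q$. It divides a polynomial monic in $s$, so it divides $1$. Hence the gcd of the elements of $I_a=(q^2,\,qs(s-\alpha_a))$ is $q$, and the same holds for $I_b$. So $\psi(q)\in k^*q$, and cancelling $q$ in $\psi(q)\psi(J_a)=qJ_b$ gives $\psi(J_a)=J_b$.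

**Step 3: the shape of $\psi$.** The primes $\psi(t)$ and $\psi(t)-1$ have product in $k^*t(t-1)$. If $\psi(t)=\mu t$ and $\psi(t)-1=\nu(t-1)$ with $\mu,\nu\in k^*$, then $\mu=\nu=1$ and $\psi(t)=t$. Otherwise $\psi(t)=\mu(t-1)$ and $\psi(t)-1=\nu t$; comparing constant terms, $\mu=-1$ and $\psi(t)=1-t$. In both cases $\psi(k[t])=k[t]$. As in Step 1 of Lemma 6, $\psi(s)=cs+\beta$ with $c\in k[t]^*=k^*$, $\beta\in k[t]$.

**Step 4: compare distances.** Apply (5) with $R=k[t]$ and the ideals $J_a,J_b$. If $\psi(t)=t$, we get $1=\pm c$ and $a=\pm cb$, so $b=\pm a$. If $\psi(t)=1-t$, the primes $(t)$ and $(t-1)$ are swapped, and we get $1=\pm cb$ and $a=\pm c$, so $b=\pm a^{-1}$.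

Finally, $3\notin\{\pm1\}$, so $A_3\not\cong A_1$ while $A_3[x]\cong A_1[x]$. $\square$

## 12. Counterexamples finite over their center

Let $r\ge2$ and let $R,Z,I_a$ be as in Section 7. The Weyl algebra is now replaced by an algebra finite over its center.

**Definition 8.** $D_0$ is the $R$-algebra generated by $U,V$ with $U^2=t_1$, $V^2=t_2$, $UV=-VU$. Put
$$D=D_0[s],\qquad A'_a=Z+I_aD.$$

$D_0$ is spanned over $R$ by $1,U,V,UV$. It maps onto the quantum torus at $-1$, that is, the algebra with $k$-basis $U^iV^j$ ($i,j\in\mathbb Z$) and relation $VU=-UV$, with central $t_3^{\pm1},\dots,t_r^{\pm1}$ adjoined and $t_1=U^2$, $t_2=V^2$. There $1,U,V,UV$ are independent over $R$, so the map is an isomorphism and $D_0$ is free over $R$ on $1,U,V,UV$. Monomials multiply to $\pm$ monomials, so lexicographic leading terms multiply and $D_0$ is a domain. The monomial $U^iV^j$ commutes with $U$ up to the sign $(-1)^j$ and with $V$ up to $(-1)^i$. Hence, as the characteristic is not $2$, the center of $D_0$ is spanned by the monomials with $i,j$ even; it is $R$. So $D=Z\oplus ZU\oplus ZV\oplus ZUV$ is a domain with center $Z$. An example of a product in $D$ is $(UV)^2=-U^2V^2=-t_1t_2$, so $UV$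 is a unit.

**Theorem 3.** Let $\operatorname{char}k=0$ and $r\ge2$. $A'_a$ is an affine noetherian domain, finite over its center $Z=k[t_1^{\pm1},\dots,t_r^{\pm1},s]$ (hence PI), which is strongly cancellative. We have $A'_a[x]\cong A'_1[x]$ for all $a\in k^*$, and $A'_a\cong A'_b$ implies $b\in\pm2^{\mathbb Z}a^{\pm1}$. So $A'_1$ is not cancellative.

*Proof.* **Step 1: basic properties.** $A'_a$ is a ring since $I_aD$ is an ideal of $D$. It is a $Z$-submodule of the finite module $D$ over the noetherian affine ring $Z$. So it is finite over $Z$, hence noetherian and affine, and it is a domain since $D$ is. Let $z$ be central in $A'_a$ and $0\ne f\in I_a$. From $[z,fU]=f[z,U]=0$ we get $[z,U]=0$, and likewise $[z,V]=0$. So $z\in Z(D)=Z$. Conversely, $Z$ is central. Proposition 2 gives strong cancellation of $Z$.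

**Step 2: stable isomorphism.** The $R$-automorphism $\Psi$ of $R[s,x]$ from Lemma 4, with $\alpha=\alpha_a$, extends to $D[x]=D_0\otimes_RR[s,x]$ by the identity on $D_0$. It carries $A'_a[x]=Z[x]+(I_aZ[x])D[x]$ onto $Z[x]+(I_1Z[x])D[x]=A'_1[x]$.

**Step 3: compute the commutator ideal.** Write $I=I_a$, $A=A'_a$ and $N=ZU+ZV+ZUV$. $D$ is graded by $(\mathbb Z/2)^2$ with components $Z,ZU,ZV,ZUV$. Elements of the same component commute, and the commutator of elements of different components lies in a component of nonzero degree. So the span $[D,D]$ of commutators lies in $N$. It equals $N$, because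
$$[U,V]=2UV,\qquad[V,UV]=-2t_2U,\qquad[U,UV]=2t_1V,$$
where $2,t_1,t_2$ are units and $Z$ is central. Hence $[A,A]=[ID,ID]$ spans $I^2N$, and the commutator ideal of $A$ is $A\,I^2N\,A$. Expand with $A=Z+ID$. The ideal contains $I^2N$, and it contains $ID\cdot I^2N=I^3DN=I^3D$, since $N$ contains the unit $UV$. All the products $Z\cdot I^2N\cdot Z$, $ID\cdot I^2N\cdot Z$, $Z\cdot I^2N\cdot ID$ and $ID\cdot I^2N\cdot ID$ lie in $I^2N+I^3D$. So the commutator ideal is $I^2N+I^3D=I^3\oplus I^2N$, and it meets $Z$ in $I^3$.

**Step 4: recover $I$ from $I^3$.** By the Chinese remainder theorem, $Z/I$ is the product of $(R/(t-1))[s]/(s(s-1))$ and $(R/(t-2))[s]/(s(s-a))$. Since $1$ and $a$ are units, $s,s-1$ are comaximal, and so are $s,s-a$. Thus both factors are products of domains, and $Z/I$ is reduced. Hence $\sqrt{I^3}=I$. An isomorphism $A'_a\cong A'_b$ restricts to an automorphism of $Z$ carrying $I_a^3$ onto $I_b^3$, hence $I_a$ onto $I_b$. Lemma 6 gives $b\in\pm2^{\mathbb Z}a^{\pm1}$. In particular $A'_3\not\cong A'_1$. $\square$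

## 13. Centers of dimension at most one

The counterexamples of Theorem 1 have $\dim Z(A)\ge2$. In dimension at most one, two copies of the center inside $Z(C)$ can often be forced to be equal, and then Lemma 2 finishes.

**Theorem 4.** Let $k$ be algebraically closed of characteristic $0$ and $A$ a $k$-algebra.

1. If $Z(A)$ is an affine domain of dimension $\le1$ and $Z(A)\not\cong k[t]$, then $A$ is strongly cancellative.
2. If $Z(A)=k[t]$ and the algebras $A/(t-\lambda)A$ $(\lambda\in k)$ are not all isomorphic, then $A$ is strongly cancellative.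
3. If $A\cong A_0\otimes_kZ$ with $Z(A_0)=k$ and $Z$ commutative and cancellative (resp. strongly cancellative), then $A$ is cancellative (resp. strongly cancellative).

For (1), an example of such a center is the cusp ring $k[w^2,w^3]$, whose singular locus is the single point $w=0$. For (2), take $A=A(k[t],(t))$: the fiber at $\lambda=0$ is commutative by Proposition 1(3). At $\lambda\ne0$ the fiber is noncommutative, because $[tu,v]=t$ has image $\lambda$, which is nonzero there: $t-\lambda$ is not invertible in $A$, since the inverse of a central element is central and $t-\lambda$ is not a unit of $Z(A)=k[t]$.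

*Proof.* Part (3) is Lemma 1. For (1) and (2), let $C=A[x_1,\dots,x_n]=B[y_1,\dots,y_n]$, $Z=Z(A)$ and $Z'=Z(B)$, so $Z[x]=Z(C)=Z'[y]$. Then $Z'$ is a domain, affine as a quotient of $Z[x]$, and $\dim Z'=\dim Z$.

**Step 1: if $Z\subset Z'$, then $A\cong B$.** By equality of transcendence degrees, $Z'$ is algebraic over $Z$. A nonconstant polynomial in $Z[x]$ is transcendental over the domain $Z$, so $Z'\subset Z$. Thus $Z=Z'$ and Lemma 2 applies. If $\dim Z=0$, then $Z=k\subset Z'$ and we are done. So let $\dim Z=1$. *We suppose from now on that $Z\not\subset Z'$ and look for a contradiction.*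

**Step 2: one fiber over $\operatorname{Spec}Z'$ covers $\operatorname{Spec}Z$.** Some $z\in Z$, written in $Z'[y]$, has a nonzero coefficient at a nonconstant monomial. The maximal ideals of the affine domain $Z'$ intersect in $0$, so we may choose a maximal ideal $\mathfrak q'$ not containing this coefficient. As $Z'/\mathfrak q'=k$, we get
$$\eta:Z\to Z'[y]/\mathfrak q'Z'[y]=k[y_1,\dots,y_n],$$
with $\eta(z)\notin k$. Choose $\lambda\in k^n$ at which the top form of $\eta(z)$ does not vanish, and compose with $y_j\mapsto\lambda_jw$. This gives $Z\to k[w]$ with image not in $k$. By the argument in Step 1 of Lemma 7, the map is injective and $k[w]$ is integral over $Z$. By lying over, every maximal ideal of $Z$ is contracted from one of $k[w]$. Hence the morphism $\{\mathfrak q'\}\times\mathbb A^n\to\operatorname{Spec}Z$ given by $\eta$ is surjective on closed points.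

**Step 3: contradiction in case (1).** Let $T=\operatorname{Spec}Z$ and $T'=\operatorname{Spec}Z'$, so $T\times\mathbb A^n=T'\times\mathbb A^n=\operatorname{Spec}Z(C)$. The Jacobian criterion for $Z[x]$ uses the same equations as for $Z$, with zero columns added for the $x_i$. So the singular locus of $\operatorname{Spec}Z(C)$ is
$$\operatorname{Sing}T\times\mathbb A^n=\operatorname{Sing}T'\times\mathbb A^n.$$
As $T$ and $T'$ are integral curves, $\operatorname{Sing}T=\{p_i\}$ and $\operatorname{Sing}T'=\{p'_j\}$ are finite. The irreducible components of this closed set are the $\{p_i\}\times\mathbb A^n$, and they are also the $\{p'_j\}\times\mathbb A^n$. So each set of one kind is a set of the other kind.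

Suppose $T$ is singular. By Step 2, some point of $\{\mathfrak q'\}\times\mathbb A^n$ maps to a singular point of $T$, so it lies in the singular locus. Hence $\mathfrak q'=p'_j$ for some $j$, and $\{\mathfrak q'\}\times\mathbb A^n=\{p_i\}\times\mathbb A^n$ for some $i$. This set maps to the single point $p_i$ of $T$, contradicting surjectivity, since the curve $T$ has infinitely many closed points. So $T$ is smooth and $Z$ is normal. By Step 2, $Z$ embeds in $k[w]$, so Lemma 7 gives $Z\cong k[t]$, contrary to hypothesis.

**Step 4: contradiction in case (2).** Let $Z=k[t]$ and $\lambda\in k$. By Step 2 there is $c\in k^n$ such that the maximal ideal $\mathfrak m=(\mathfrak q',y-c)$ of $Z(C)$ contains $t-\lambda$. As a maximal ideal of $k[t,x]$ containing $t-\lambda$, it is $(t-\lambda,x-c')$ for some $c'\in k^n$. Computing $C/\mathfrak mC$ in both ways,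
$$A/(t-\lambda)A\cong C/\mathfrak mC\cong B/\mathfrak q'B.$$
The right side does not depend on $\lambda$, so all fibers are isomorphic, contrary to hypothesis. $\square$

Part (3) covers $A\cong A_0[t]$ when $Z(A)=k[t]$. By (1) of Section 1, $Z(A_0)^{[1]}\cong k[t]$. So $Z(A_0)$ embeds in $k[t]$ and has transcendence degree $0$, which gives $Z(A_0)=k$. And $k[t]$ is strongly cancellative: if $B^{[n]}\cong k^{[n+1]}$, then $B$ is affine and normal of transcendence degree $1$, exactly as in Step 2 of Proposition 2, and Lemma 7 applies. The case $Z(A)\cong k[t]$ with all fibers $A/(t-\lambda)A$ isomorphic and $A$ not of the form $A_0[t]$ is not settled by these arguments.
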